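\title{Schmidt's game in the plane, uniformization, and the axiom of determinacy}

\begin{abstract}
We show that the axiom of determinacy, over $\mathsf{ZF}+\mathsf{DC}$, proves neither the determinacy of all Schmidt $(\alpha,\beta,\rho)$ games on $\mathbb R^2$ nor the determinacy of all Schmidt $(\alpha,\beta)$ games on $\mathbb R^2$. In $\mathsf{ZF}$ we prove that, for suitable explicit $\alpha$ and $\beta$, the determinacy of either game for all target sets implies that every relation on $2^\omega$ with nonempty sections has a uniformizing function. This uniformization principle fails in $L(\mathbb R)^M$ for every model $M$ of $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$. For the $(\alpha,\beta)$ game the implication already holds on the real line.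
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The games and the question}
Give $\mathbb R^d$ the Euclidean metric, write $B(x,r)=\{x'\in\mathbb R^d:|x-x'|\le r\}$ for closed balls, and regard a ball as the pair $(x,r)$. Fix $\alpha,\beta\in(0,1)$, $\rho>0$ and a \emph{target set} $T\subseteq\mathbb R^d$. In \emph{Schmidt's $(\alpha,\beta,\rho)$ game} players I and II alternately play balls $B(x_0,\rho_0),B(x_1,\rho_1),\dots$, with I (he) playing the even-indexed balls and II (she) the odd-indexed ones. The radii are forced:
\[
\rho_0=\rho,\qquad \rho_{2n+1}=\alpha\rho_{2n},\qquad \rho_{2n+2}=\beta\rho_{2n+1}.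
\]
The rule is that the balls are nested, in the sense that $|x_n-x_{n+1}|+\rho_{n+1}\le\rho_n$ for all $n$, and the first player to break the rule loses. If nobody breaks it, the balls intersect in a single point $z$, and II wins if and only if $z\in T$. \emph{Schmidt's $(\alpha,\beta)$ game} is the same, except that I chooses $\rho_0>0$ freely as part of his first move. A strategy is a function from positions to legal moves, it is \emph{winning} if its owner wins every play that follows it, and a game is \emph{determined} if one of the players has a winning strategy.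

The axiom of determinacy $\mathsf{AD}$ states that every two-player game of length $\omega$ in which the players alternately play natural numbers is determined. The axiom of dependent choices $\mathsf{DC}$ states that if $E$ is a relation on a nonempty set $X$ with $\forall x\,\exists x'\;x\,E\,x'$, then there is a sequence $(x_i)_{i<\omega}$ with $x_i\,E\,x_{i+1}$ for all $i$. Woodin's strengthening $\mathsf{AD}^+$ consists of $\mathsf{AD}$, $\mathsf{DC}_{\mathbb R}$, the statement that every set of reals is $\infty$-Borel, and ordinal determinacy for ordinals $\lambda<\Theta$; it plays no role in our proofs. Two results from Crone, Fishman and Jackson \cite{CFJ} frame the problem.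
\begin{itemize}
\item[(1)] Under $\mathsf{AD}$, every Schmidt $(\alpha,\beta,\rho)$ game on $\mathbb R$ is determined.
\item[(2)] $\mathsf{AD}^+$ does not suffice to prove the determinacy of Schmidt's $(\alpha,\beta,\rho)$ game on $\mathbb R^n$ for $n\ge3$.
\end{itemize}
The question, posed in \cite{CFJ}, concerns the dimension in between: does $\mathsf{AD}$ suffice for the determinacy of either the $(\alpha,\beta,\rho)$ games or the $(\alpha,\beta)$ games on $\mathbb R^2$? We take $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ to be consistent. A positive answer is then a proof in this theory that all games of the given kind are determined, and a negative answer is a model of the theory with an undetermined game of that kind.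

\subsection*{What one would guess}
A move in Schmidt's game is a point of $\mathbb R^d$, so $\mathsf{AD}$ does not apply as it stands. For games with real moves determinacy is a choice principle already at length two. Let $A\subseteq2^\omega\times2^\omega$ have nonempty sections $A_u=\{y:A(u,y)\}$, let I play $u$, let II answer $y$, and let II win if $A(u,y)$. Player I cannot have a winning strategy, and a winning strategy for II is exactly a function as in the following principle.
\begin{quote}
$\mathsf{Unif}$: for every $A\subseteq2^\omega\times2^\omega$ with all sections nonempty there is $F:2^\omega\to2^\omega$ with $A(u,F(u))$ for all $u$.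
\end{quote}
In Schmidt's game, however, only the limit point $z$ counts. One would guess that a single move can be rounded to a rational point at little cost, so that the game is in effect played on a countable set, and result (1) agrees with this guess. The weak spot is tangency. The balls are closed and may touch from inside, and a player who goes to the very edge of what is legal can leave the opponent exactly one reply that does not lose. Along such rigid plays the exact value of the first move survives to the end, and the two-move game above can be hidden inside Schmidt's game, provided the first move has a free real parameter in which to store $u$. In the plane the second coordinate is such a parameter; in the $(\alpha,\beta)$ game the radius is.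

\subsection*{Results}

\begin{theorem}[$\mathsf{ZF}$]\label{thm:fixed}
Let $\alpha=\frac37$, $\beta=\frac1{3000}$ and $\rho>0$. If Schmidt's $(\alpha,\beta,\rho)$ game on $\mathbb R^2$ is determined for every target set, then $\mathsf{Unif}$ holds.
\end{theorem}

\begin{theorem}[$\mathsf{ZF}$]\label{thm:free}
Let $\alpha=\frac25$, $\beta=\frac14$ and $d\ge1$. If Schmidt's $(\alpha,\beta)$ game on $\mathbb R^d$ is determined for every target set, then $\mathsf{Unif}$ holds.
\end{theorem}

\begin{theorem}\label{thm:main}
Let $M$ be a model of $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ and let $N=L(\mathbb R)^M$. Then $N$ is a model of $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$, and the following hold in $N$.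
\begin{itemize}
\item[(a)] For every $\rho>0$ there is $T\subseteq\mathbb R^2$ whose $(\frac37,\frac1{3000},\rho)$ game is not determined.
\item[(b)] There is $T\subseteq\mathbb R^2$ whose $(\frac25,\frac14)$ game is not determined.
\end{itemize}
\end{theorem}

So both parts of the question have a negative answer, and no hypothesis beyond the consistency of $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ is used. Theorem~\ref{thm:main} follows from Theorems~\ref{thm:fixed} and~\ref{thm:free} and from Lemma~\ref{lem:LR} below, which says that $N$ satisfies $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}+\neg\mathsf{Unif}$.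

Theorems~\ref{thm:fixed} and~\ref{thm:free} are proved by one pattern. Given $A$ with nonempty sections we build a target $T$ with two properties.
\begin{itemize}
\item[(P1)] After each first move of I, player II has a winning strategy for the rest of the game.
\item[(P2)] Every winning strategy of II in the whole game defines a function that uniformizes $A$.
\end{itemize}
By (P1), I has no winning strategy: such a strategy makes one particular first move, and the play in which II then follows her strategy for that move would be won by both players. So if the game is determined, II has a winning strategy, and (P2) uniformizes $A$. There is no conflict between (P1) and the failure of determinacy, because assembling the strategies of (P1) into one strategy requires a choice for each first move.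

Section~\ref{sec:line} develops the rigid plays and shows them in a game on the line. Section~\ref{sec:free} stores $u$ in the radius and proves Theorem~\ref{thm:free}; Section~\ref{sec:plane} stores $u$ in a second coordinate and proves Theorem~\ref{thm:fixed}.

\section{Uniformization fails in $L(\mathbb R)$}\label{sec:LR}

Here ``real'' means an element of $2^\omega$, or any object coded by one, such as a strategy for a game on $\omega$ or a sequence of reals. Recall that $L(\mathbb R)$ is the smallest transitive class model of $\mathsf{ZF}$ that contains all ordinals and all reals, and that $L(\mathbb R)^M$ is this class as defined inside $M$. For a real $u$, the class $OD_u$ consists of the sets that are definable from $u$ and finitely many ordinals. We use three standard facts.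
\begin{itemize}
\item[(i)] In $L(\mathbb R)$, every set lies in $OD_s$ for some real $s$, and every nonempty set is a surjective image of $\mathbb R\times\gamma$ for some ordinal $\gamma$.
\item[(ii)] In $\mathsf{ZF}$, the relation $y\in OD_u$ is definable, and $OD_u$ has a wellorder definable from $u$.
\item[(iii)] $\mathsf{ZF}+\mathsf{AD}$ proves that $2^\omega$ cannot be wellordered.
\end{itemize}

\begin{lemma}\label{lem:LR}
If $M\models\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$, then $N=L(\mathbb R)^M$ satisfies $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}+\neg\mathsf{Unif}$.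
\end{lemma}

\begin{proof}
$\mathsf{AD}$. A game on $\omega$ in $N$ is determined in $M$. Strategies and plays are coded by reals, and $N$ and $M$ have the same reals, so the winning strategy lies in $N$ and is winning there.

$\mathsf{DC}$. Let $E\in N$ be a relation on $X\ne\emptyset$ with $\forall x\,\exists x'\;x\,E\,x'$. A chain given by $\mathsf{DC}$ in $M$ need not lie in $N$, so we arrange that only reals are chosen and all ordinals are computed. By (i) take a surjection $H:\mathbb R\times\gamma\to X$ in $N$, and fix $r_0\in\mathbb R$ and $\xi_0<\gamma$. Call $(r_0,\dots,r_n)$ \emph{good} if, recursively,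
\[
\xi_{i+1}=\min\{\xi<\gamma: H(r_i,\xi_i)\,E\,H(r_{i+1},\xi)\}
\]
exists for all $i<n$. A good sequence has a good one-step extension: take $x'$ with $H(r_n,\xi_n)\,E\,x'$, write $x'=H(r,\xi)$, and put $r_{n+1}=r$. By $\mathsf{DC}$ in $M$ there is an infinite sequence $(r_i)$ all of whose initial segments are good. It is coded by a real, so it lies in $N$; the $\xi_i$ are computed from it in $N$, and $(H(r_i,\xi_i))_{i<\omega}\in N$ is an $E$-chain.

$\neg\mathsf{Unif}$. Work in $N$ and let $A(u,y)$ hold if and only if $y\notin OD_u$; this is a set by (ii). If $A_u$ were empty, then $2^\omega\subseteq OD_u$ would be wellorderable, against (iii). Suppose $F$ uniformizes $A$. By (i), $F\in OD_s$ for some $s\in2^\omega$. Then $F(s)$ is definable from $s$ and ordinals, so $F(s)\in OD_s$, contradicting $A(s,F(s))$.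
\end{proof}

\section{Rigid plays along one coordinate}\label{sec:line}

From here on we work in $\mathsf{ZF}$. Strategies are given by explicit rules; where a rule picks a rational or an integer, it picks the first one in a fixed enumeration. A concentric ball is always legal, so we describe a strategy only on the positions that can arise when it is followed and let it play concentric balls elsewhere. The opponent is assumed to move legally, since otherwise he or she loses.

\subsection*{How far each player can steer}
Put $\sigma=\alpha\beta$ and $s_n=\rho_{2n}=\rho_0\sigma^n$. Write $p_n=x_{2n}$ for the centers of I and $p_n'=x_{2n+1}$ for those of II. \emph{Stage $n$} begins with II to move at $p_n$. With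
\[
a_n=(1-\alpha)s_n,\qquad b_n=(1-\beta)\alpha s_n,
\]
legality means $|p_n'-p_n|\le a_n$ and $|p_{n+1}-p_n'|\le b_n$, and the limit point satisfies $|z-p_n|\le s_n$. Put
\[
c_n=a_n-b_n,\qquad r_n=\sum_{m\ge n}c_m,\qquad R_n=a_n-r_n=b_n-r_{n+1}.
\]
Thus $c_n$ is the net gain of II in one round of tug-of-war along a line, and $r_n$ is her total gain from stage $n$ on. Each of these quantities is multiplied by $\sigma$ from one stage to the next. Throughout we assume
\begin{equation}\label{eq:H}
s_1<c_0\le b_0 .
\end{equation}
This condition does not depend on $\rho_0$, and it holds for both pairs $(\alpha,\beta)$ in our theorems: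
\[
\begin{array}{c|ccccc}
(\alpha,\beta,\rho_0)&\sigma&s_1&a_0&b_0&c_0\\ \hline
(\frac37,\frac1{3000},7)&\frac1{7000}&0.001&4&2.999&1.001\\[2pt]
(\frac25,\frac14,1)&\frac1{10}&0.1&0.6&0.3&0.3
\end{array}
\]
From $c_0\le b_0$ we get $c_0\le a_0/2<\rho_0/2$, so $\sigma<\frac12$ and $r_{n+1}=c_n\sigma/(1-\sigma)<c_n$. Hence also $R_n=b_n-r_{n+1}>0$.

\begin{lemma}\label{lem:control}
Let $\pi$ be a coordinate function on $\mathbb R^d$ and let II be to move at $p_m$. Using only moves parallel to that axis:
\begin{itemize}
\item[(1)] II can force $\pi(z)\ge\pi(p_m)+r_m$, and she can force $\pi(z)\le\pi(p_m)-r_m$;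
\item[(2)] for every $t^*\in\mathbb R$, II can force $|\pi(z)-t^*|\le\max(|\pi(p_m)-t^*|-r_m,\,R_m)$. In particular she can force $|\pi(z)-t^*|\le R_m$ if $|\pi(p_m)-t^*|\le a_m$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) II moves by $+a_k$ (or by $-a_k$) at every stage $k\ge m$, and I takes back at most $b_k$. We call this \emph{pushing}.

(2) Let $\Delta_k=|\pi(p_k)-t^*|$, and let II move toward $t^*$ by $\min(a_k,\Delta_k)$. Then $\Delta_{k+1}\le\max(\Delta_k-a_k,0)+b_k=\max(\Delta_k-c_k,b_k)$, so $\Delta_{k+1}-r_{k+1}\le\max(\Delta_k-r_k,R_k)$. Since $R_k$ decreases, $\Delta_k-r_k\le\max(\Delta_m-r_m,R_m)$ for all $k\ge m$. Let $k\to\infty$. The last sentence holds because $a_m-r_m=R_m$.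
\end{proof}

\subsection*{The Cantor set of tug-of-war limits}
If at every stage II pulls with full force in a direction $\varepsilon_n\in\{\pm1\}$ and I pulls back with full force, the coordinate changes by $\varepsilon_nc_n$. This suggests the following objects. For a word $w\in\{\pm1\}^n$ let $t_w=\sum_{i<n}w_ic_i$. Let
\[
K=\Big\{\sum_{n}\varepsilon_nc_n:\varepsilon\in\{\pm1\}^\omega\Big\},
\]
and let $K_w$ be the set of these sums with $\varepsilon\supset w$. The set $K$ is compact, as a continuous image of $\{\pm1\}^\omega$, and $K=-K$. We write $w\varepsilon$ for $w$ followed by the sign $\varepsilon$, and $+^n$ for the word of $n$ plus signs, so $t_{+^n}=r_0-r_n$.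

\begin{lemma}\label{lem:K}
Let $|w|=n$.
\begin{itemize}
\item[(a)] If $\kappa\in K_{w\varepsilon}$, then $c_n-r_{n+1}\le\varepsilon(\kappa-t_w)\le r_n$.
\item[(b)] If $|w'|=n$ and $w'\ne w$, then $|t_w-t_{w'}|\ge2c_{n-1}$.
\item[(c)] If $\kappa\in K$ and $|\kappa-t_w|\le s_n$, then $\kappa\in K_w$ and $\kappa\notin K_{w'}$ for all other $w'$ of length $n$.
\end{itemize}
Consequently $K$ misses the open interval of radius $c_n-r_{n+1}$ about $t_w$, and $K$ contains no point $\kappa$ with $r_n<|\kappa-t_w|\le s_n$.
\end{lemma}

\begin{proof}
(a) Here $\varepsilon(\kappa-t_w)$ is $c_n$ plus a sum of absolute value at most $r_{n+1}$.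

(b) Let $i<n$ be the first place where $w$ and $w'$ differ. Then
\[
|t_w-t_{w'}|\ge2c_i-2\sum_{i<j<n}c_j=2(c_i-r_{i+1})+2r_n\ge2(c_{n-1}-r_n)+2r_n=2c_{n-1},
\]
since $c_i-r_{i+1}$ is positive and decreasing in $i$.

(c) If $\kappa\in K_{w'}$ with $w'\ne w$ of length $n$, then $n\ge1$ and $|\kappa-t_w|\ge2c_{n-1}-r_n>c_{n-1}>s_n$ by (a), (b) and \eqref{eq:H}.

The consequences follow from (c) and (a), as $c_n-r_{n+1}<s_n$.
\end{proof}

Since $r_n<a_n<s_n$, parts (a) and (c) show that the sets $K_w$, $|w|=n$, are pairwise disjoint. So each $\kappa\in K$ has a unique sign sequence, and $\kappa\mapsto y_\kappa$, where $\varepsilon_n=(-1)^{y_\kappa(n)}$, is a bijection $K\to2^\omega$. The maximum of $K$ is $r_0$, and all its signs are $+$.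

The next lemma is the rigidity on which everything rests: if II wants $\pi(z)\notin K$, then I must start at $0$, and he has one safe reply to a full pull.

\begin{lemma}\label{lem:rigid}
Let $\pi$ be a coordinate function on $\mathbb R^d$ with unit vector $\mathbf e$.
\begin{itemize}
\item[(a)] If $\pi(p_0)\ne0$, then II can force $\pi(z)\notin K$.
\item[(b)] Let $\pi(p_n)=t_w$ with $|w|=n$, and let II play $p_n'=p_n+\varepsilon a_n\mathbf e$. The reply $p_n+\varepsilon c_n\mathbf e$ is legal, and after any other reply II can force $\pi(z)\notin K$ by pushing in direction $\varepsilon$.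
\end{itemize}
\end{lemma}

\begin{proof}
(a) Pushing away from $0$ gives $|\pi(z)|\ge|\pi(p_0)|+r_0>r_0$.

(b) The legal replies form the ball $B(p_n',b_n)$. On it $\varepsilon\pi$ attains its minimum only at $p_n'-\varepsilon b_n\mathbf e=p_n+\varepsilon c_n\mathbf e$. After any other reply $\varepsilon(\pi(p_{n+1})-t_w)>c_n$, and pushing gives $\varepsilon(\pi(z)-t_w)>c_n+r_{n+1}=r_n$. Also $|\pi(z)-t_w|\le s_n$, so $\pi(z)\notin K$ by Lemma~\ref{lem:K}.
\end{proof}

We call $p_n+\varepsilon c_n\mathbf e$ the \emph{tangent reply}.

\begin{example}[II names a real]\label{ex:line}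
Take $d=1$, $(\alpha,\beta,\rho)=(\frac25,\frac14,1)$, so that $K=\{\pm0.3\pm0.03\pm0.003\pm\cdots\}$ and $r_0=\frac13$. For $S\subseteq2^\omega$ let $T_S=(\mathbb R\setminus K)\cup\{\kappa\in K:y_\kappa\in S\}$. If I starts at $0$ and II moves to $0.6$, then I may reply in $[0.3,0.9]$; the reply $0.3+\xi$ with $\xi>0$ lets II push $z$ to at least $0.3+\xi+\frac1{30}>\frac13$, so he must reply $0.3=t_+$, and the picture repeats at scale $\frac1{10}$. Hence, if $y\in S$, then II wins by pulling in direction $(-1)^{y(n)}$ at stage $n$: either I always gives the tangent reply and $y_z=y$, or $z\notin K$ by Lemma~\ref{lem:rigid}. On the other side, I can always keep $z\in K$. He starts at $0$, and if II moves from $t_w$ to $t_w+v$, he replies $t_{w\varepsilon}$ with $\varepsilon=+$ if and only if $v\ge0$. This is legal because $\big||v|-c_n\big|\le\max(c_n,a_n-c_n)=b_n$ by \eqref{eq:H}. So I wins if $S=\emptyset$, and playing in this way against a winning strategy of II he obtains an element $y_z$ of $S$.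
\end{example}

In this example II is made to name an element of one fixed set $S$. By Lemma~\ref{lem:rigid}(a) the first move of I is forced, so he has no way of asking for an element of $A_u$ with $u$ of his choosing. The two theorems supply him with one.

\subsection*{Changing the dimension}

\begin{lemma}\label{lem:proj}
Let $T\subseteq\mathbb R^e$ and $d\ge e$. If a player has a winning strategy in the game on $\mathbb R^d$ with target $T\times\mathbb R^{d-e}$, then the same player has one in the game on $\mathbb R^e$ with target $T$ and the same parameters.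
\end{lemma}

\begin{proof}
The player simulates a play in $\mathbb R^d$. Each move of the opponent is lifted by giving its center the last $d-e$ coordinates of the previous center of the simulated play (zeros if there is none), the given strategy is applied, and its move is projected to $\mathbb R^e$. Lifting preserves the distance to the previous center and projecting does not increase it, so both plays are legal. The limit point of the simulated play projects to that of the real play.
\end{proof}

\section{Free radius: proof of Theorem~\ref{thm:free}}\label{sec:free}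

Let $\alpha=\frac25$, $\beta=\frac14$, $\sigma=\frac1{10}$, and first let $d=1$. The words $t_w$ and the set $K$ are those for $\rho_0=1$, so $c_n=\frac3{10}10^{-n}$, $r_n=\frac13 10^{-n}$ and $c_n-r_{n+1}=\frac4{15}10^{-n}$; in particular $\frac13\in K$ and $\frac4{15}\le|\kappa|\le\frac13$ on $K$. A position with II to move is written $(p,s)$, center and radius, and its constants are
\[
a=\tfrac35s,\qquad b=c=\tfrac3{10}s,\qquad r=\tfrac13s,\qquad R=\tfrac4{15}s .
\]

The parameters are chosen so that $R$ equals the radius of the central gap of $sK$. This makes the radius rigid. Suppose II wants to avoid $K$ from $(0,s)$. If $s>1$ she pushes and gets $z\ge s/3>\max K$. If $s<1$ she steers toward $0$ and gets $|z|\le\frac4{15}s<\frac4{15}$. Only for $s=1$ can I keep $z$ in $K$, as in Example~\ref{ex:line}. So we let I ask the question $u$ by starting at $(0,\rho)$, where $\rho$ codes $u$, and let II answer with the signs of $\kappa=z/\rho$. Three things have to be arranged.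
\begin{itemize}
\item The target sees only $z=\rho\kappa$, so $\rho$ must be recoverable from the product. We restrict $\rho$ to a thin perfect set $P$ for which the sets $\rho K$ are pairwise disjoint.
\item For (P1), II must be able to escape from the union $U$ of all $\rho K$, $\rho\in P$, whenever I leaves the rigid plays.
\item Player I may start at $(\rho t_w,\rho10^{-|w|})$ and so fix finitely many signs himself. The answer must therefore be coded in a way that ignores finitely many signs.
\end{itemize}

\subsection*{The set $P$ of radii}
For positive $e,g$ the sets $eK$ and $gK$ meet if and only if $e\in g\cdot(K/K)$, where $K/K=\{\kappa/\kappa':\kappa,\kappa'\in K\}$. This set is compact, since $0\notin K$, and it is null. Indeed, for $n\ge1$ and $|w|=|w'|=n$, if $\kappa_1,\kappa_2\in K_w$ and $\kappa_1',\kappa_2'\in K_{w'}$, then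
\[
\Big|\frac{\kappa_1}{\kappa_1'}-\frac{\kappa_2}{\kappa_2'}\Big|\le\frac{|\kappa_1-\kappa_2|}{|\kappa_1'|}+\frac{|\kappa_2|\,|\kappa_1'-\kappa_2'|}{|\kappa_1'|\,|\kappa_2'|}\le\Big(\frac{15}4+\frac13\cdot\frac{225}{16}\Big)\frac23 10^{-n}<6\cdot10^{-n},
\]
so $K/K$ is covered by $4^n$ intervals of length $6\cdot10^{-n}$.

We construct finite sets $E_k\subset\mathbb Q$ with the sets $eK$ $(e\in E_k)$ pairwise disjoint, numbers $\eta_k>0$, integers $n_0<n_1<\cdots$ and rationals $\delta_k>0$. Here $E_k$ approximates $P$ with error $\delta_k$, the number $\eta_k$ measures how well the sets $eK$ are separated, and $10^{-n_k}$ is a scale far below $\eta_k$ and far above $\delta_k$: at that scale $U$ looks like a single set $eK$. Let $E_0=\{\frac32\}$ and $\eta_0=1$, and for $k\ge1$ let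
\[
\eta_k=\min\big(1,\min\{\operatorname{dist}(eK,e'K):e\ne e'\in E_k\}\big)>0 .
\]
Given $E_k$ and $\eta_k$, choose $n_k\in\omega$ and $\delta_k$ with
\begin{equation}\label{eq:scales}
10^{-n_k}<\eta_k/8,\qquad \delta_k\le10^{-n_k-k-4},
\end{equation}
and with $n_k>n_{k-1}$ and $\delta_k\le\delta_{k-1}/4$ if $k\ge1$. To form $E_{k+1}$, replace each $e\in E_k$ by two \emph{children}, rationals within $\delta_k/2$ of $e$, chosen one at a time so that each new point avoids the sets $g\cdot(K/K)$ for the points $g$ of $E_{k+1}$ already chosen. These are finitely many closed null sets, so every interval contains a rational outside them; and $1\in K/K$, so the new point is different from the earlier ones.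

The intervals $[e-\delta_k,e+\delta_k]$, $e\in E_k$, are pairwise disjoint, because $\frac13\in K$ gives $|e-e'|\ge3\eta_k>2\delta_k$. The intervals of the children lie inside the interval of the parent, since $\frac12\delta_k+\delta_{k+1}\le\frac34\delta_k$. Let
\[
P=\bigcap_k\bigcup_{e\in E_k}[e-\delta_k,e+\delta_k].
\]
Then $P$ is compact, $P$ and all $E_k$ lie in $[\frac54,\frac74]$, and every $e\in E_k$ is within $\delta_k$ of $P$. Points of $P$ correspond to branches of the binary tree of intervals; labeling the smaller child by $0$ gives a bijection $\psi:P\to2^\omega$. If $|\rho-e|\le\delta_k$, then every point of $\rho K$ is within $\delta_k/3$ of $eK$. Two distinct points $\rho,\rho'$ of $P$ lie in different intervals of some level $k$, so $\operatorname{dist}(\rho K,\rho'K)\ge\eta_k-\frac23\delta_k>0$. Therefore $(\rho,\kappa)\mapsto\rho\kappa$ is injective on $P\times K$. Its image $U$ is compact, and $U=-U$.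

\subsection*{Escaping from $U$}
Say that $(p,s)$ has an \emph{immediate win} if some $t^*\in[p-a,p+a]$ satisfies $[t^*-R,t^*+R]\cap U=\emptyset$. By Lemma~\ref{lem:control}(2), II can then force $z\notin U$. As $U$ is closed, the set of such $t^*$ is relatively open in $[p-a,p+a]$, and she takes the first rational one. The following lemma is the quantitative form of the rigidity of the radius: at the scales $10^{-n_k}$, a position without an immediate win is almost one of the positions $(et_w,e10^{-|w|})$.

\begin{lemma}\label{lem:approx}
Let $10^{-n_k-1}<s\le10^{-n_k}$ and suppose $(p,s)$ has no immediate win. Then there are $e\in E_k$, $j\ge0$ and $w\in\{\pm1\}^j$ with $|p-et_w|\le3\delta_k$ and $|s10^j-e|\le10^{-k-1}$.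
\end{lemma}

\begin{proof}
Write $\delta=\delta_k$; by \eqref{eq:scales}, $\delta<s/1000$.

\emph{Only one $e$ is visible.} Let $W=[p-a-R,p+a+R]$, of length $\frac{26}{15}s<\eta_k/2$. The set $U$ is covered by the sets $U_e=\{\rho\kappa:|\rho-e|\le\delta,\ \kappa\in K\}$, $e\in E_k$. Each point of $U_e$ is within $\delta/3$ of $eK$, so distinct $U_e$ have distance at least $\eta_k-\delta>\eta_k/2$, and $W$ meets at most one of them.

\emph{The radius is not too large.} The choices $t^*=p\mp a$ fail, and $a-R=s/3$, so there are $u_1,u_2\in U$ with $u_1\in[p-a-R,\,p-\frac s3]$ and $u_2\in[p+\frac s3,\,p+a+R]$. Both lie in the one set $U_e$ that meets $W$. Take $u_1',u_2'\in eK$ within $\delta$ of $u_1,u_2$; then $u_2'-u_1'\ge\frac23s-2\delta>0$. Let $w$ be the longest word with $u_1',u_2'\in eK_w$, and $j=|w|$. By Lemma~\ref{lem:K}(a), $u_1'\in eK_{w-}$, $u_2'\in eK_{w+}$ and $u_2'-u_1'\le\frac23e10^{-j}$. Hence $s\le e10^{-j}+3\delta$.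

\emph{The radius is not too small.} Suppose $R<\frac4{15}e10^{-j}-\delta$. The set $eK$ misses the open interval of radius $\frac4{15}e10^{-j}$ about $et_w$, so $V=[et_w-R,et_w+R]$ has distance greater than $\delta$ from $eK$ and misses $U_e$. Moreover $u_1\le u_1'+\delta\le et_w-\frac4{15}e10^{-j}+\delta<et_w-R$ and $u_2\ge u_2'-\delta\ge et_w+\frac4{15}e10^{-j}-\delta>et_w+R$. So $V\subseteq[u_1,u_2]\subseteq W$, which gives $et_w\in[p-a,p+a]$ and $V\cap U=\emptyset$. This is an immediate win, a contradiction. Thus $\frac4{15}s\ge\frac4{15}e10^{-j}-\delta$, and altogether $|s-e10^{-j}|\le4\delta$.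

\emph{The center.} From $p+\frac s3\le u_2\le e(t_w+\frac13 10^{-j})+\delta$ we get $p\le et_w+\frac43\delta+\delta$, and from $p-\frac s3\ge u_1\ge e(t_w-\frac13 10^{-j})-\delta$ we get $p\ge et_w-\frac43\delta-\delta$.

\emph{Rescaling.} From $e10^{-j}\ge s-3\delta\ge s/2$ and $e<2$ we get $10^j\le4/s$, so $|s10^j-e|\le4\delta10^j\le16\delta/s\le16\cdot10^{-k-3}\le10^{-k-1}$.
\end{proof}

\begin{corollary}\label{cor:limit}
Consider a legal play with positions $(p_n,s_010^{-n})$, none of which has an immediate win. Then $s_0=\rho10^{-N}$ for a unique pair $\rho\in P$, $N\in\mathbb Z$, and for every $\xi>0$ there are $n$ and a word $w$ of length $N+n$ with $|p_n-\rho t_w|<\xi$.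
\end{corollary}

\begin{proof}
For each large $k$ there is a stage $n$ with $s_010^{-n}\in(10^{-n_k-1},10^{-n_k}]$. Lemma~\ref{lem:approx} gives $e,j,w$ with $|s_010^{j-n}-e|\le10^{-k-1}$. Then $s_010^{j-n}\in[1,2]$. At most one integer $N$ satisfies $s_010^N\in[1,2]$, so $j-n=N$ for all large $k$. The number $\rho=s_010^N$ is within $10^{-k-1}+\delta_k$ of $P$ for all large $k$, so $\rho\in P$, and the pair is unique because $P\subset[1,2]$. Finally $|w|=N+n$ and $|p_n-\rho t_w|\le|p_n-et_w|+|e-\rho|\,|t_w|\le3\delta_k+\frac13 10^{-k-1}$, which tends to $0$.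
\end{proof}

Call a position \emph{critical} if it has the form $(\rho t_w,\rho10^{-|w|})$ with $\rho\in P$; the radius and $P\subset[1,2]$ determine $\rho$ and $|w|$, and then the center determines $w$.

\begin{lemma}\label{lem:escape}
II can force $z\notin U$ from $(p,s)$ in each of the following cases:
\begin{itemize}
\item[(a)] $s$ is not of the form $\rho10^{-N}$ with $\rho\in P$, $N\in\mathbb Z$;
\item[(b)] $s=\rho10^{-N}$ with $\rho\in P$, $N\ge0$, and $(p,s)$ is not critical.
\end{itemize}
\end{lemma}

\begin{proof}
(a) II plays concentric balls until an immediate win is available and then takes it. By Corollary~\ref{cor:limit} this happens.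

(b) Let $\rho t_w$, $|w|=N$, be nearest to $p$ among such points (the smaller one in case of a tie). Since $U=-U$ and $-t_w=t_{-w}$, after a reflection we may assume $\xi=p-\rho t_w>0$. II pushes to the right until an immediate win is available and then takes it. We show that while she pushes, the centers keep a fixed distance from all critical centers, so that by Corollary~\ref{cor:limit} an immediate win does occur.

Let $p_i$ be the center after $i$ rounds of pushing. In a round that starts with radius $s'$ the center moves right by an amount in $[a-b,a+b]=[\frac3{10}s',\frac9{10}s']$. Summing, with $w+^i$ denoting $w$ followed by $i$ plus signs,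
\[
\rho t_{w+^i}+\xi\le p_i\le p+\rho10^{-N}.
\]
Let $|u|=N+i$. If $t_{u\upharpoonright N}\le t_w$, then $t_u\le t_{w+^i}$ and $p_i-\rho t_u\ge\xi$. Otherwise $N\ge1$; let $t_{w'}$ be the next value above $t_w$ among words of length $N$. Then $t_u\ge t_{w'}-\frac13 10^{-N}$, then $p\le\rho t_w+\frac\rho2(t_{w'}-t_w)$ by the choice of $w$, and $t_{w'}-t_w\ge2c_{N-1}=6\cdot10^{-N}$ by Lemma~\ref{lem:K}(b). So
\[
\rho t_u-p_i\ge\tfrac\rho2(t_{w'}-t_w)-\tfrac43\rho10^{-N}\ge\big(3-\tfrac43\big)\rho10^{-N}.
\]
Thus $|p_i-\rho t_u|\ge\min(\xi,\rho10^{-N})$ for all $i$ and all $u$ of length $N+i$.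
\end{proof}

\subsection*{The target}
Let $A\subseteq2^\omega\times2^\omega$ have nonempty sections, and fix a bijection $(i,j)\mapsto\langle i,j\rangle$ of $\omega^2$ with $\omega$. Each bit of the answer is repeated infinitely often: for $\kappa\in K$ with signs $\varepsilon_n$, say that $\kappa$ \emph{codes} $y\in2^\omega$ if for each $i$ we have $\varepsilon_{\langle i,j\rangle}=(-1)^{y(i)}$ for all but finitely many $j$. Each $\kappa$ codes at most one $y$. Let
\[
T=\mathbb R\setminus\{\rho\kappa:\rho\in P,\ \kappa\in K,\ \kappa\text{ codes no element of }A_{\psi(\rho)}\}.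
\]
Then $T\supseteq\mathbb R\setminus U$, and by injectivity, for $\rho\in P$ and $\kappa\in K$, we have $\rho\kappa\in T$ if and only if $\kappa$ codes an element of $A_{\psi(\rho)}$.

\begin{proof}[Proof of \textup{(P1)}]
Let I start with $(x_0,\rho_0)$. If Lemma~\ref{lem:escape}(a) applies, II wins. Otherwise $\rho_0=\rho10^{-N}$ with $\rho\in P$, $N\in\mathbb Z$. Pick $y\in A_{\psi(\rho)}$ and put $\varepsilon^*_{\langle i,j\rangle}=(-1)^{y(i)}$. II plays concentric balls until the radius is $\rho10^{-N_0}$, where $N_0=\max(N,0)$. From then on, at a critical position $(\rho t_w,\rho10^{-n})$ she plays the full pull $\rho(t_w+\varepsilon^*_n\frac6{10}10^{-n})$, and at the first noncritical position she switches to Lemma~\ref{lem:escape}(b) and obtains $z\notin U$.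

Suppose all positions from radius $\rho10^{-N_0}$ on are critical, and let $\rho t_{w'}$, $|w'|=n+1$, be the reply of I to the move above. Legality means that $t_{w'}$ is within $\frac3{10}10^{-n}$ of $t_w+\varepsilon_n^*\frac6{10}10^{-n}$. So $|t_{w'\upharpoonright n}-t_w|\le(\frac9{10}+\frac3{10})10^{-n}<6\cdot10^{-n}$, and $w'\supset w$ by Lemma~\ref{lem:K}(b). The extension of $w$ by $-\varepsilon^*_n$ has distance $\frac9{10}10^{-n}$ from $t_w+\varepsilon_n^*\frac6{10}10^{-n}$ and is excluded, so $w'=w\varepsilon_n^*$. Hence $z=\rho\kappa$, where the signs of $\kappa$ agree with $\varepsilon^*$ from $N_0$ on. Then $\kappa$ codes $y$, and $z\in T$.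
\end{proof}

\begin{proof}[Proof of \textup{(P2)}]
Let $\tau$ be winning for II. Given $u\in2^\omega$, let $\rho=\psi^{-1}(u)$. Player I starts with $(0,\rho)$ and plays against $\tau$ as in Example~\ref{ex:line}, scaled by $\rho$: when $\tau$ moves from $\rho t_w$ to $\rho t_w+v$, he replies $\rho t_{w\varepsilon}$ with $\varepsilon=+$ if and only if $v\ge0$. Then $z=\rho\kappa$ with $\kappa\in K$, and $z\in T$, so $\kappa$ codes a unique $y=F(u)$, and $A(u,F(u))$.
\end{proof}

This proves Theorem~\ref{thm:free} for $d=1$. For general $d$, the hypothesis makes the game on $\mathbb R^d$ with target $T\times\mathbb R^{d-1}$ determined; by Lemma~\ref{lem:proj} the game on $\mathbb R$ with target $T$ is determined, and we conclude as before. \hfill$\square$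

\begin{remark}
In the proof of (P1) the only choice is that of $y$, and it depends on $\rho_0$ alone. So II wins the $(\frac25,\frac14,\rho_0)$ game on $\mathbb R$ with target $T$ for each single $\rho_0$, in agreement with result (1); what can be missing is a strategy that serves all $\rho_0$ at once.
\end{remark}

\section{Fixed radius in the plane: proof of Theorem~\ref{thm:fixed}}\label{sec:plane}

A homothety carries $(\alpha,\beta,\rho)$ games to $(\alpha,\beta,7)$ games, so let $\rho=7$. Then $\sigma=\frac1{7000}$, $a_0=4$, $b_0=2.999$, $c_0=1.001$ and $s_n=7\sigma^n$. Points of $\mathbb R^2$ are written $(q,t)$, with \emph{abscissa} $q$ and \emph{height} $t$; the height function is $t(\cdot)$, and $t_w$, $K$ are those of Section~\ref{sec:line} for these parameters.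

\subsection*{The plan}
Player I asks the question $u$ by starting at $(x,0)$, where $x$ codes $u$, and II answers by vertical pulls. The difficulty is that II may also move sideways, and we shall see that I, if he is to return to a height $t_{w\pm}$, cannot always undo a sideways move. Then the abscissa of $z$ is no longer $x$, and II has answered a different question. To forbid this we accept answers only over a porous closed set $C\subset\mathbb R$: after any move of II other than a full vertical pull, I has a whole interval of abscissas to choose from, so he leaves $C$ and stays away from it. This creates the opposite problem, since I could start off $C$ and win outright. So II needs a reward over the gaps of $C$, large enough that she wins from \emph{every} first move $(q,0)$ with $q\notin C$, and small enough that at later stages I still finds winning abscissas close to $C$. The reward is an open set $G$ at the top height $r_0$, consisting of a central part of each gap. To collect it, II must drift toward the center of the gap while keeping all signs equal to $+$. Her drift in each round is limited, and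 computing backward from $G$ gives a decreasing sequence of open sets $D_n$, the abscissas off $C$ from which she wins at height $t_{+^n}$. We define $G$ so that $D_0=\mathbb R\setminus C$. Then $D_1$ already leaves a collar of proportional width along both ends of each gap, and I plays in these collars.

\subsection*{One round in the plane}
Fix a stage $n$ and drop the index from $a,b,c$. Let II move from $(q,t_w)$ to $(q+h,t_w+v)$, where $h^2+v^2\le a^2$. The legal replies at height $t_w+\varepsilon c$ exist if $|v-\varepsilon c|\le b$, and their abscissas form the interval with center $q+h$ and half-length $\sqrt{b^2-(v-\varepsilon c)^2}$; see Figure~\ref{fig:round}. If $v>b-c$, the height $t_w-c$ is out of reach. This forces $|h|<h_n$, where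
\[
h_n=\sqrt{a^2-(b-c)^2},\qquad h_0^2=16-1.998^2,\qquad 3<h_0<3.5 .
\]
For given $h$, II makes the interval at height $t_w+c$ shortest by taking $v$ as large as possible. So define
\[
\Phi_n(x)=\sqrt{b^2-\big(\sqrt{a^2-x^2}-c\big)^2}\quad(0\le x\le h_n),\qquad \Phi_n(x)=x-h_n+\Phi_n(h_n)\quad(x\ge h_n).
\]
If $q$ has distance $x$ from a point $m$ and II moves toward $m$ by $\min(x,h_n)$ with maximal $v$, then $\Phi_n(x)$ is the largest distance from $m$ that I can restore at height $t_w+c$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[gray] (0,0) circle (4);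
\draw (2.4,3.2) circle (3);
\draw[dashed] (-4.6,1)--(6,1) node[right]{$t_w+c$};
\draw[dashed] (-4.6,-1)--(6,-1) node[right]{$t_w-c$};
\draw[line width=1.6pt] (0.36,1)--(4.44,1);
\draw[->] (0,0)--(2.33,3.11);
\fill (0,0) circle (3pt) node[left]{$(q,t_w)$};
\fill (2.4,3.2) circle (3pt) node[above]{$(q+h,t_w+v)$};
\end{tikzpicture}
\caption{One round. From $(q,t_w)$ player II may move within the gray circle of radius $a$; here she moves to its boundary. Player I replies within the black circle of radius $b$. His replies at height $t_w+c$ form the thick chord, of half-length $\Phi_n(h)<h$, so he cannot return to abscissa $q$; the height $t_w-c$ is out of reach because $v>b-c$.}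
\label{fig:round}
\end{figure}

Let $\lambda=\sqrt{1-2c/a}$ and $\Lambda=\sqrt{1-c/a}$. These do not depend on $n$, and $\lambda^2=0.4995$, $\Lambda^2=0.74975$, so $\lambda>0.7$ and $\Lambda<0.866$.

\begin{lemma}\label{lem:Phi}
\begin{itemize}
\item[(a)] For $0\le x\le a$ and $v=\sqrt{a^2-x^2}$,
\[
b^2-(v-c)^2=x^2-2c(a-v)=x^2\Big(1-\frac{2c}{a+v}\Big)\in[\lambda^2x^2,\Lambda^2x^2].
\]
In particular $\lambda x\le\Phi_n(x)\le\Lambda x$ for $0\le x\le h_n$.
\item[(b)] $\frac13(x'-x)\le\Phi_n(x')-\Phi_n(x)\le x'-x$ for $0\le x\le x'$.
\item[(c)] $\max(x/3,\,x-h_n)\le\Phi_n(x)\le x$ for $x\ge0$.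
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $b=a-c$, we have $b^2-(v-c)^2=(a-v)(a+v-2c)=a^2-v^2-2c(a-v)$. Now use $a^2-v^2=x^2$, $a-v=x^2/(a+v)$ and $a\le a+v\le2a$.

(b) The function $\Phi_n$ is continuous and has slope $1$ on $[h_n,\infty)$, so it suffices to show $\frac13\le\Phi_n'\le1$ on $(0,h_n)$. There $v>b-c$. Differentiating $\Phi_n^2=x^2-2c(a-v)$ with $v'=-x/v$ gives $\Phi_n'=\frac{x}{\Phi_n}(1-\frac cv)$. As $\Phi_n\le x$, this is at least $1-\frac c{b-c}=1-\frac{1.001}{1.998}>\frac13$. By (a), $\Phi_n'\le1$ means $(1-\frac cv)^2\le1-\frac{2c}{a+v}$. Expanding and dividing by $c$, this reads $\frac c{v^2}\le\frac2v-\frac2{a+v}=\frac{2a}{v(a+v)}$, that is, $ca+cv\le2av$. This holds because $c<b-c<v$ and $c<a$.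

(c) Use (b) with $\Phi_n(0)=0$, and the definition of $\Phi_n$ on $[h_n,\infty)$.
\end{proof}

The two bounds in (b) serve different players: the lower bound lets II keep a margin inside her windows, and the upper bound lets I stay outside them.

\subsection*{The sets $C$, $D_n$, $G$ and the target}
Let $\mathcal C$ be the middle-thirds Cantor set and $C=9(\mathcal C+\mathbb Z)$. This is a closed set. Its gaps, the components $J=(m_J-g_J,m_J+g_J)$ of $\mathbb R\setminus C$, are bounded, with $g_J\le\frac32<h_0$.

\begin{lemma}[porosity]\label{lem:porous}
Every interval of length $L\in(0,6]$ contains an open interval of length $L/18$ that is disjoint from $C$, and hence a point at distance at least $L/36$ from $C$.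
\end{lemma}

\begin{proof}
Choose $j\ge1$ with $18\cdot3^{-j}\le L<54\cdot3^{-j}$. The interval is at least twice as long as the grid intervals $[9i3^{-j},9(i+1)3^{-j}]$, so it contains the interior of one of them. The open middle third of a grid interval misses $C$ and has length $3\cdot3^{-j}>L/18$.
\end{proof}

Let $\psi:C\to2^\omega$ map $9\mathcal C$ bijectively onto $2^\omega$ by reading ternary digits, and send the rest of $C$ to the zero sequence. For a gap $J$ put
\[
\theta^J_0=g_J,\qquad\theta^J_{n+1}=\Phi_n(\theta^J_n),\qquad\gamma_J=\lim_n\theta_n^J .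
\]
By Lemma~\ref{lem:Phi}(c) the $\theta_n^J$ are positive and nonincreasing, and $\theta^J_n-\theta^J_{n+1}\le h_n$. Since $g_J<h_0$, part (a) applies at stage $0$. We record
\begin{equation}\label{eq:theta}
\theta^J_n\le\Lambda g_J\quad(n\ge1),\qquad\qquad\theta^J_N-\gamma_J\le\sum_{n\ge N}h_n<4\sigma^N .
\end{equation}
The first inequality is the collar, and it is the reason for keeping all gaps shorter than $2h_0$. (Also $\gamma_J>0$, since $\gamma_J>3^{-N}g_J-4\sigma^N$ for all $N$.) Let
\[
D_n=\bigcup_J(m_J-\theta_n^J,\,m_J+\theta_n^J),\qquad G=\bigcup_J(m_J-\gamma_J,\,m_J+\gamma_J).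
\]
These sets are open and disjoint from $C$, $D_0=\mathbb R\setminus C$, and $G\subseteq D_n$ for all $n$. The interval $D_n\cap J$ is the \emph{window} of $J$ at stage $n$. For $A\subseteq2^\omega\times2^\omega$ with nonempty sections let
\[
T=\{(q,t):t\notin K\}\ \cup\ (G\times\{r_0\})\ \cup\ \{(x,\kappa):x\in C,\ \kappa\in K,\ A(\psi(x),y_\kappa)\}.
\]

\subsection*{II wins after every first move}

\begin{lemma}\label{lem:window}
II wins from the position $(q,t_{+^k})$ at stage $k$ if $q\in D_k$.
\end{lemma}

\begin{proof}
Let $q$ lie in the window of $J$, and drop $J$ from the notation. Define $\mu>0$ by $3^{-k}\mu=\theta_k-|q-m|$ and put $\mu_n=3^{-n}\mu$. As long as I returns to the heights $t_{+^n}$, II maintains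
\begin{equation}\label{eq:inv}
p_n=(q_n,t_{+^n})\quad\text{with}\quad|q_n-m|\le\theta_n-\mu_n ,
\end{equation}
which holds for $n=k$. Given \eqref{eq:inv}, let $X=|q_n-m|$. She would like to move toward $m$ by $\min(X,h_n)$, but a horizontal move of exactly $h_n$ would let I reach the height $t_{+^n}-c_n$, so she stays strictly below $h_n$. If $X<h_n$, let $\eta=X$. If $X\ge h_n$, let $\eta=h_n(1-2^{-j})$ with the least $j$ such that $X-\eta+\Phi_n(\eta)\le\Phi_n(X)+\mu_n/2$; such $j$ exists by continuity, since the left side tends to $\Phi_n(X)$ as $\eta\to h_n$. II moves horizontally by $\eta$ toward $m$ and up by $v=\sqrt{a_n^2-\eta^2}>b_n-c_n$. Then $t(p_{n+1})\ge t_{+^n}+v-b_n>t_{+^n}-c_n$, and there are three cases.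

\emph{I replies too high:} $t(p_{n+1})>t_{+^{n+1}}$. II pushes up and gets $t(z)>t_{+^{n+1}}+r_{n+1}=r_0$, so $t(z)\notin K$.

\emph{I replies too low:} $|t(p_{n+1})-t_{+^n}|<c_n$. II steers toward $t^*=t_{+^n}$. By Lemma~\ref{lem:control}(2) at stage $n+1$ she gets $|t(z)-t_{+^n}|<c_n-r_{n+1}$, because $R_{n+1}=a_{n+1}-r_{n+1}$ and $a_{n+1}<c_n$. So $t(z)\notin K$ by Lemma~\ref{lem:K}.

\emph{I replies at height $t_{+^{n+1}}$.} His horizontal move is at most $\Phi_n(\eta)$, so $|q_{n+1}-m|\le X-\eta+\Phi_n(\eta)$. If $X<h_n$, this bound is $\Phi_n(X)$, and Lemma~\ref{lem:Phi}(b) gives $\theta_{n+1}-\Phi_n(X)\ge(\theta_n-X)/3\ge\mu_{n+1}$. If $X\ge h_n$, the bound is at most $\Phi_n(X)+\mu_n/2$, and $\theta_{n+1}-\Phi_n(X)=\theta_n-X\ge\mu_n$ because $\Phi_n$ has slope $1$ beyond $h_n$; this leaves the margin $\mu_n/2\ge\mu_{n+1}$. So \eqref{eq:inv} holds at stage $n+1$.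

The margin shrinks by the factor $\frac13$ per stage, while the windows converge at rate $\sigma<\frac13$. Let $N\ge k$ be least with $\mu_N>4\sigma^N$. If stage $N$ is reached with \eqref{eq:inv}, then $|q_N-m|<\gamma$ by \eqref{eq:theta}, so $q_N\in G$. From then on II pushes up. If I always gives the tangent reply, then $z=(q_N,r_0)\in T$; otherwise $t(z)\notin K$ by Lemma~\ref{lem:rigid}(b).
\end{proof}

\begin{proof}[Proof of \textup{(P1)}]
Let $p_0=(q,t)$. If $t\ne0$, II forces $t(z)\notin K$ by Lemma~\ref{lem:rigid}(a). If $t=0$ and $q\notin C$, then $q\in D_0$ and Lemma~\ref{lem:window} applies. If $t=0$ and $q\in C$, II picks $y\in A_{\psi(q)}$ and makes the full vertical pull in direction $(-1)^{y(n)}$ at stage $n$, as long as I gives tangent replies. If he always does, then $z=(q,\kappa)$ with $y_\kappa=y$, so $z\in T$. At his first other reply she forces $t(z)\notin K$ by Lemma~\ref{lem:rigid}(b).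
\end{proof}

\subsection*{I punishes every other move}
Player I must keep the height in the tree of the $t_w$, stay out of the windows while all signs are $+$, and keep away from $C$ in the limit. For the last two demands together he needs points outside the windows that are not too close to $C$.

\begin{lemma}[collars]\label{lem:collar}
Let $n\ge1$ and let $I$ be a closed interval of length $L\in(0,6]$ with $I\not\subseteq D_n$. Then some $q'\in I\setminus D_n$ has $\operatorname{dist}(q',C)\ge(1-\Lambda)L/36$.
\end{lemma}

\begin{proof}
Suppose first that $I\cap C=\emptyset$. Then $I$ lies in a gap $J$, and $g\ge L/2$. If $I$ misses $D_n$, its midpoint will do, being at distance at least $L/2$ from $C$. If $I$ meets $D_n$, it meets the window of $J$ without being contained in it, so it contains an endpoint $m\pm\theta_n$. This point is not in $D_n$, and by \eqref{eq:theta} its distance from $C$ is $g-\theta_n\ge(1-\Lambda)g\ge(1-\Lambda)L/2$.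

Now suppose $I\cap C\ne\emptyset$. By Lemma~\ref{lem:porous}, $I$ contains an open interval of length $L/18$ inside a gap $J$, so $g\ge L/36$. As $I$ also contains a point outside $J$, it contains an endpoint of $J$, by symmetry $m-g$, and then $I\supseteq[m-g,\,m-g+L/18]$. Let $q'=m-g+\min(L/18,(1-\Lambda)g)$. Then $m-g<q'\le m-\Lambda g\le m-\theta_n$, so $q'\in I\setminus D_n$, and $\operatorname{dist}(q',C)=\min(L/18,(1-\Lambda)g)\ge(1-\Lambda)L/36$.
\end{proof}

Call a position $(q,t_w)$ at stage $k=|w|$ \emph{safe} if $w\ne+^k$ or $q\notin D_k$. Every position $(x,t_w)$ with $x\in C$ is safe. We define the \emph{standard reply} of I when II moves from a safe position $(q,t_w)$ to $(q+h,t_w+v)$. Drop the index $k$ from $a,b,c$. He chooses a sign $\varepsilon$ as follows.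
\begin{itemize}
\item \emph{Case A}, $w\ne+^k$: $\varepsilon=+$ if and only if $v\ge0$. Then $|v-\varepsilon c|=\big||v|-c\big|\le b$, with equality only if $|v|=a$, since $c<b=a-c$.
\item \emph{Case B}, $w=+^k$ and $v<b-c$: $\varepsilon=-$, which cancels the reward for good. Then $v+c\in[-b,b)$, and $v+c=-b$ only if $v=-a$.
\item \emph{Case C}, $w=+^k$ and $v\ge b-c$: $\varepsilon=+$. Then $v-c\in[b-2c,b]$ with $b-2c>0$, and $v-c=b$ only if $v=a$.
\end{itemize}
So $\ell=\sqrt{b^2-(v-\varepsilon c)^2}$ is defined, $2\ell\le2b_0<6$, and $\ell>0$ unless $(h,v)=(0,\pm a)$. The legal abscissas at height $t_{w\varepsilon}$ form $I=[q+h-\ell,q+h+\ell]$. Let $Q=I$ in Cases A and B and $Q=I\setminus D_{k+1}$ in Case C. The standard reply is $(q',t_{w\varepsilon})$, where $q'$ is the least point of the compact set $Q$ at which $\operatorname{dist}(\cdot,C)$ is maximal.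

\begin{lemma}\label{lem:reply}
The set $Q$ is nonempty and the standard reply is safe. Moreover:
\begin{itemize}
\item[(a)] $q'\notin C$, unless $q\in C$ and $(h,v)=(0,\pm a)$;
\item[(b)] in Cases A and C, $\operatorname{dist}(q',C)\ge\operatorname{dist}(q,C)/400$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{In Cases A and C, $\ell\ge\lambda|h|$.} Put $\bar v=\sqrt{a^2-h^2}\ge|v|$. If $|v|\ge c$, then $\ell^2=b^2-(|v|-c)^2\ge b^2-(\bar v-c)^2\ge\lambda^2h^2$ by Lemma~\ref{lem:Phi}(a). If $|v|<c$, which happens only in Case A, then $\ell^2\ge b^2-c^2=(a-2c)a=\lambda^2a^2\ge\lambda^2h^2$. In Case C we also have $\bar v\ge b-c$, so $|h|\le h_k$ and the first estimate reads $\ell\ge\Phi_k(|h|)$.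

\emph{In Case C, $I\not\subseteq D_{k+1}$.} Otherwise $I$, being connected, lies in one window, so $\omega'+\ell<\theta_{k+1}$ with $\omega'=|q+h-m|$. Safety gives $\theta_k\le|q-m|\le|h|+\omega'$, and Lemma~\ref{lem:Phi}(b) gives
\[
\theta_{k+1}=\Phi_k(\theta_k)\le\Phi_k(|h|+\omega')\le\Phi_k(|h|)+\omega'\le\ell+\omega',
\]
a contradiction. So $Q\ne\emptyset$ and the reply is safe in Case C. In Cases A and B it is safe because $w\varepsilon\ne+^{k+1}$.

(a) If $\ell>0$, then $Q$ has a point outside $C$, by Lemma~\ref{lem:porous} in Cases A and B and by Lemma~\ref{lem:collar} in Case C; so $q'\notin C$. If $\ell=0$, then $(h,v)=(0,\pm a)$ and $q'=q$.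

(b) Let $\Delta=\operatorname{dist}(q,C)>0$ and let $J$ be the gap that contains $q$. It suffices to find one point of $Q$ at distance at least $\Delta/400$ from $C$.

Suppose $|h|\le\Delta/2$. Then $q+h\in J$ has distance at least $\Delta/2$ from $C$. If $q+h\in Q$ we are done. Otherwise we are in Case C and $q+h$ lies in the window of $J$ at stage $k+1$. As $I\not\subseteq D_{k+1}$, the interval $I$ contains an endpoint $m\pm\theta_{k+1}$. This point is in $Q$, and by safety its distance from $C$ is $g-\theta_{k+1}\ge g-\theta_k\ge g-|q-m|=\Delta$.

Suppose $|h|>\Delta/2$. Then $L=2\ell\ge2\lambda|h|>\lambda\Delta$ and $L<6$. In Case A, Lemma~\ref{lem:porous} gives a point of $Q$ at distance at least $L/36$, and in Case C Lemma~\ref{lem:collar} gives one at distance at least $(1-\Lambda)L/36$. Both exceed $\Delta/400$, because $(1-\Lambda)\lambda/36>0.134\cdot0.7/36>1/400$.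
\end{proof}

\begin{proposition}\label{prop:punish}
Let the position at stage $n$ be $(x,t_w)$ with $x\in C$, $|w|=n$, and let II play a point other than $(x,t_w\pm a_n)$. Then I can force $z\notin T$.
\end{proposition}

\begin{proof}
From this move on I gives the standard reply. The positions are $p_k=(q_k,t_{w^k})$ with $w^k\subset w^{k+1}$, all safe, so $z=(q_\infty,\kappa)$ where $q_\infty=\lim q_k$ and $\kappa\in K$ has sign sequence $\bigcup_kw^k$. By Lemma~\ref{lem:reply}(a), $q_k\notin C$ for all $k>n$. Case B occurs at most once, since afterwards the word contains a minus sign. So by Lemma~\ref{lem:reply}(b) there is $\Delta_0>0$ with $\operatorname{dist}(q_k,C)\ge\Delta_0400^{-k}$ for all $k>n$. On the other hand $|q_\infty-q_k|\le7\cdot7000^{-k}$, which is smaller than $\Delta_0400^{-k}$ for large $k$. Hence $q_\infty\notin C$; this is where $\beta$ has to be small.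

Thus $z$ lies in neither the first nor the third part of $T$. If some sign of $\kappa$ is $-$, then $\kappa\ne r_0$. If all signs are $+$, then safety gives $q_k\notin D_k\supseteq G$ for all $k\ge n$, and $q_\infty\notin G$ because $G$ is open. In both cases $z\notin G\times\{r_0\}$.
\end{proof}

\begin{proof}[Proof of \textup{(P2)}]
Let $\tau$ be winning for II. Given $u\in2^\omega$, let $x\in9\mathcal C$ be the point with $\psi(x)=u$. Player I starts at $(x,0)$ and gives the tangent reply as long as $\tau$ makes full vertical pulls. By Proposition~\ref{prop:punish}, $\tau$ never does anything else, since otherwise I could defeat it. So $z=(x,\kappa_u)$ with $\kappa_u\in K$. Now $z\in T$ and $x\notin G$, so $A(u,y_{\kappa_u})$. The function $u\mapsto y_{\kappa_u}$ uniformizes $A$.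
\end{proof}

With (P1) and (P2), Theorem~\ref{thm:fixed} is proved. \hfill$\square$

\section{Other dimensions and stronger axioms}\label{sec:remarks}

\begin{remark}[dimension]
By Lemma~\ref{lem:proj}, if the game on $\mathbb R^e$ with target $T$ is not determined, then neither is the game on $\mathbb R^d$ with target $T\times\mathbb R^{d-e}$. So in $L(\mathbb R)^M$ there are undetermined $(\alpha,\beta,\rho)$ games on $\mathbb R^d$ for all $d\ge2$, and by Theorem~\ref{thm:free} undetermined $(\alpha,\beta)$ games on $\mathbb R^d$ for all $d\ge1$. Together with result (1) of \cite{CFJ}: over $\mathsf{ZF}+\mathsf{DC}$, assumed consistent with $\mathsf{AD}$, the axiom $\mathsf{AD}$ proves the determinacy of all Schmidt $(\alpha,\beta,\rho)$ games on $\mathbb R^d$ if and only if $d=1$, and of all Schmidt $(\alpha,\beta)$ games on $\mathbb R^d$ for no $d\ge1$.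
\end{remark}

\begin{remark}[strength]
Theorems~\ref{thm:fixed} and~\ref{thm:free} are proved in $\mathsf{ZF}$, so the answers remain negative for any strengthening of $\mathsf{AD}$ that is consistent, with $\mathsf{ZF}+\mathsf{DC}$, with the failure of $\mathsf{Unif}$. By Woodin's theorem that $\mathsf{AD}+V=L(\mathbb R)$ implies $\mathsf{AD}^+$, this applies to $\mathsf{AD}^+$. That theorem is used only in this remark.
\end{remark}

\begin{thebibliography}{1}

\bibitem{CFJ}
Logan Crone, Lior Fishman, and Stephen Jackson,
\emph{Determinacy of Schmidt's Game and Other Intersection Games},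
arXiv:1712.01227 (2017).

\end{thebibliography}
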